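\title{The double Ext-orthogonal of the totally reflexive modules}


\begin{abstract}
Let $R$ be a commutative Noetherian ring and let $\mathcal G$ be the class of totally reflexive (G-projective) modules in the category of finitely generated $R$-modules. We prove that $\mathcal G={}^{\bot}(\mathcal G^{\bot})$, where the orthogonals are taken with respect to all positive Ext groups and inside the finitely generated modules. This answers affirmatively a question of Takahashi about Henselian local rings. The proof gives an explicit family of test modules in $\mathcal G^\bot$, obtained from Matlis duals of Koszul complexes. We also show that vanishing of $\operatorname{Ext}^1$ alone suffices on both sides, so that $(\mathcal G,\mathcal G^\bot)$ is a hereditary cotorsion pair.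
\end{abstract}

\section{The question and the results}

Throughout, $R$ is a commutative Noetherian ring, $\operatorname{mod}R$ is the category of finitely generated $R$-modules, and $(-)^*=\operatorname{Hom}_R(-,R)$. We write $\operatorname{Ext}$, $\operatorname{Hom}$ and $\otimes$ for the functors over $R$. A module $M\in\operatorname{mod}R$ is \emph{totally reflexive} (also called \emph{G-projective}, or of \emph{G-dimension zero}) if
\begin{itemize}
\item[(i)] the natural map $\delta_M\colon M\to M^{**}$ is an isomorphism,
\item[(ii)] $\operatorname{Ext}^i(M,R)=0$ for all $i\ge1$,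
\item[(iii)] $\operatorname{Ext}^i(M^*,R)=0$ for all $i\ge1$.
\end{itemize}
Let $\mathcal G\subseteq\operatorname{mod}R$ be the class of totally reflexive modules; it contains all finitely generated projective modules. For a class $\mathcal X\subseteq\operatorname{mod}R$ put
\begin{align*}
\mathcal X^{\bot}&=\{N\in\operatorname{mod}R:\operatorname{Ext}^i(X,N)=0\text{ for all }X\in\mathcal X,\ i\ge1\},\\
{}^{\bot}\mathcal X&=\{M\in\operatorname{mod}R:\operatorname{Ext}^i(M,X)=0\text{ for all }X\in\mathcal X,\ i\ge1\}.
\end{align*}
By definition $\mathcal G\subseteq{}^\bot(\mathcal G^\bot)$. Takahashi \cite{T} asked, for Henselian local rings, whether equality always holds. It is known to hold, for example, when $R$ is a generically Gorenstein Cohen--Macaulay local ring with a canonical module.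

Equality means that $\mathcal G$ can be recovered from the modules that it cannot see. At the two extremes this is clear. If every module in $\mathcal G$ is projective, then $\mathcal G^\bot=\operatorname{mod}R$, and a module $M$ in ${}^\bot(\operatorname{mod}R)$ is projective because a surjection from a finitely generated free module onto $M$ splits. If $R$ is Artinian local and injective over itself, then $R$ is the injective hull of its residue field, and Matlis duality gives $\mathcal G=\operatorname{mod}R$. In both cases equality holds.

In general, condition (ii) is harmless: $R\in\mathcal G^\bot$ by (ii) for the members of $\mathcal G$, so every $M\in{}^\bot(\mathcal G^\bot)$ satisfies (ii). Conditions (i) and (iii) concern $M^*$, and no Ext group of the form $\operatorname{Ext}^i(M,R)$ speaks about them directly. They must be detected by further modules in $\mathcal G^\bot$. The problem is therefore to produce enough \emph{finitely generated} modules in $\mathcal G^\bot$.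

\begin{theorem}\label{thm:main}
Let $R$ be any commutative Noetherian ring. Then $\mathcal G={}^{\bot}(\mathcal G^{\bot})$; in particular, this holds for every commutative Noetherian Henselian local ring.

More precisely, the modules $C_s(\mathfrak m,n)$ constructed in Section~\ref{sec:test} ($\mathfrak m$ a maximal ideal, $n\ge1$, $s\le0$) lie in $\mathcal G^\bot$, and for $M\in\operatorname{mod}R$ one has
\[
M\in\mathcal G\iff \operatorname{Ext}^i(M,R)=0\ (i\ge1)\ \text{ and }\ \operatorname{Ext}^1(M,C_s(\mathfrak m,n))=0\ \text{ for all }\mathfrak m,n,s .
\]
For local $R$ this is a countable family of test modules.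
\end{theorem}

A \emph{cotorsion pair} in $\operatorname{mod}R$ is a pair of classes $(\mathcal A,\mathcal B)$ in $\operatorname{mod}R$ such that $\mathcal A$ consists of the $M\in\operatorname{mod}R$ with $\operatorname{Ext}^1(M,\mathcal B)=0$ and $\mathcal B$ consists of the $N\in\operatorname{mod}R$ with $\operatorname{Ext}^1(\mathcal A,N)=0$. It is \emph{hereditary} if $\operatorname{Ext}^i(\mathcal A,\mathcal B)=0$ for all $i\ge1$.

\begin{theorem}\label{thm:cotorsion}
Let $R$ be any commutative Noetherian ring. Then $(\mathcal G,\mathcal G^\bot)$ is a hereditary cotorsion pair in $\operatorname{mod}R$. That is,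
\begin{align*}
\mathcal G&=\{M\in\operatorname{mod}R:\operatorname{Ext}^1(M,N)=0\text{ for all }N\in\mathcal G^\bot\},\\
\mathcal G^\bot&=\{N\in\operatorname{mod}R:\operatorname{Ext}^1(X,N)=0\text{ for all }X\in\mathcal G\}.
\end{align*}
\end{theorem}

The source of the test modules is a principle proved in Section~\ref{sec:bound}: to show $N\in\mathcal G^\bot$ it suffices that $\operatorname{Ext}^i(X,N)$ vanishes for $i$ above some bound independent of $X\in\mathcal G$. Section~\ref{sec:artin} carries out the main ideas over an Artinian local ring, where the injective hull of the residue field is finitely generated. Over a general ring we replace this injective hull by a bounded complex of injectives with finitely generated cohomology, the Matlis dual of a Koszul complex. A free resolution of the complex yields the modules $C_s(\mathfrak m,n)$. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main} and Theorem~\ref{thm:cotorsion} in Section~\ref{sec:cotorsion}.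

\section{The uniform bound principle}\label{sec:bound}

Totally reflexive modules are syzygies of totally reflexive modules, arbitrarily far back.

\begin{lemma}\label{lem:syz}
Let $X\in\mathcal G$.
\begin{enumerate}
\item If $0\to Y\to F\to X\to0$ is exact with $F$ finitely generated free, then $Y\in\mathcal G$.
\item There is an exact sequence $0\to X\to F'\to X'\to0$ with $F'$ finitely generated free and $X'\in\mathcal G$.
\end{enumerate}
\end{lemma}

\begin{proof}
First, $X^*\in\mathcal G$: since $(\delta_X)^*\circ\delta_{X^*}=\mathrm{id}$ and $\delta_X$ is an isomorphism, so is $\delta_{X^*}$; moreover $X^{**}\cong X$, so conditions (ii) and (iii) for $X^*$ are (iii) and (ii) for $X$.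

(1) We have $\operatorname{Ext}^i(Y,R)\cong\operatorname{Ext}^{i+1}(X,R)=0$ for $i\ge1$. As $\operatorname{Ext}^1(X,R)=0$, the sequence $0\to X^*\to F^*\to Y^*\to0$ is exact. Dualizing it gives the exact sequence
\[
0\to Y^{**}\to F^{**}\to X^{**}\to\operatorname{Ext}^1(Y^*,R)\to0
\]
and, since $\operatorname{Ext}^{i-1}(X^*,R)=0=\operatorname{Ext}^{i}(F^*,R)$ for $i\ge2$, also $\operatorname{Ext}^i(Y^*,R)=0$ for $i\ge2$. By naturality of $\delta$, the map $F^{**}\to X^{**}$ is identified with the surjection $F\to X$. Hence $\operatorname{Ext}^1(Y^*,R)=0$, and $\delta_Y$ is an isomorphism, being the induced map on kernels.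

(2) Apply (1) to a sequence $0\to Y\to F\to X^*\to0$ with $F$ finitely generated free. Then $Y\in\mathcal G$, so $Y^*\in\mathcal G$, and dualizing gives the exact sequence $0\to X^{**}\to F^*\to Y^*\to\operatorname{Ext}^1(X^*,R)=0$. Now use $X\cong X^{**}$.
\end{proof}

\begin{lemma}\label{lem:bound}
Let $N\in\operatorname{mod}R$. Suppose there is an integer $c$, independent of $X$, such that $\operatorname{Ext}^i(X,N)=0$ for all $X\in\mathcal G$ and all $i>c$. Then $N\in\mathcal G^\bot$.
\end{lemma}

\begin{proof}
Let $X\in\mathcal G$ and let $q\ge\max(c,0)$. Iterating Lemma~\ref{lem:syz}(2), we obtain $X'\in\mathcal G$ of which $X$ is a $q$-th syzygy. For $i\ge1$, dimension shifting gives $\operatorname{Ext}^i(X,N)\cong\operatorname{Ext}^{i+q}(X',N)$, and this is zero because $i+q>c$. The bound is applied to $X'$, not to $X$; this is why it must be uniform.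
\end{proof}

\section{The Artinian local case}\label{sec:artin}

In this section only, $R$ is Artinian local with residue field $k$, and $E$ is the injective hull of $k$. Here $E$ is finitely generated.

\paragraph{Test modules.}
Take a resolution of $E$ by finitely generated free modules $P_i$, with syzygies $\Omega^sE$ (so $\Omega^0E=E$) and exact sequences $0\to\Omega^{s+1}E\to P_s\to\Omega^sE\to0$. Let $X\in\mathcal G$. Since $\operatorname{Ext}^i(X,P_s)=0$ for $i\ge1$, we get
\[
\operatorname{Ext}^i(X,\Omega^{s+1}E)\cong\operatorname{Ext}^{i-1}(X,\Omega^sE)\qquad(i\ge2).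
\]
As $E$ is injective, it follows that $\operatorname{Ext}^i(X,\Omega^sE)=0$ for $i>s$. The bound $s$ does not depend on $X$, so $\Omega^sE\in\mathcal G^\bot$ by Lemma~\ref{lem:bound}.

\paragraph{Detecting conditions (i) and (iii).}
Suppose $\operatorname{Ext}^1(M,\Omega^{s}E)=0$ for all $s\ge1$. Then every map $M\to\Omega^sE$ with $s\ge0$ lifts to the free module $P_s$. Take $s=0$. For $0\ne y\in M$ there is a map $M\to E$ not killing $y$, and it factors through a free module. So some $f\in M^*$ has $f(y)\neq0$, and $M$ embeds in a finitely generated free module $F$ by a map $\varphi$ whose coordinates generate $M^*$. Every map from $M$ to a finitely generated free module factors through $\varphi$; by the lifting property, so does every map $M\to\Omega^sE$. This says that $M_1=\operatorname{coker}\varphi$ satisfies $\operatorname{Ext}^1(M_1,R)=0$ and $\operatorname{Ext}^1(M_1,\Omega^sE)=0$ for all $s\ge0$. Hence the construction can be repeated with $M_1$, and $M$ acquires a coresolution by free modules that stays exact under $(-)^*$. Conditions (i) and (iii) can be read off from such a coresolution, as we shall see in Section~\ref{sec:main}.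

\paragraph{Recovering condition (ii) from $\operatorname{Ext}^1$.}
Let $0\to R\to I^0\to I^1\to\cdots$ be an injective resolution with each $I^j$ a finite direct sum of copies of $E$, let $U_0=R$, and let $U_j$ be the image of $I^{j-1}\to I^j$ for $j\ge1$. For every finitely generated $L$ we have $\operatorname{Ext}^i(L,U_j)\cong\operatorname{Ext}^{i+j}(L,R)$ for $i\ge1$. With $L\in\mathcal G$ this shows $U_j\in\mathcal G^\bot$. If now $\operatorname{Ext}^1(M,N)=0$ for all $N\in\mathcal G^\bot$, then $\operatorname{Ext}^{j+1}(M,R)\cong\operatorname{Ext}^1(M,U_j)=0$ for all $j\ge0$.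

\medskip
Over a general $R$ neither argument applies as it stands, because the injective hull of $R/\mathfrak m$ for a maximal ideal $\mathfrak m$ need not be finitely generated: neither its syzygies nor the cosyzygies of $R$ need lie in $\operatorname{mod}R$. We shall replace these modules by complexes.

\section{Conventions and standard facts}\label{sec:facts}

Complexes are cohomological, and the differential of a tensor product is $d(a\otimes b)=da\otimes b+(-1)^{|a|}a\otimes db$. For an ideal $\mathfrak a$ and a module $L$, we write $(0:_L\mathfrak a)$ for the submodule killed by $\mathfrak a$. If $A$ is a complex and $s\in\mathbb Z$, the brutal truncation $A^{>s}$ (also written $A^{\ge s+1}$) is the subcomplex of terms of degree $>s$, and $A^{\le s}=A/A^{>s}$ (also written $A^{<s+1}$). For a complex $Z$ and a module $X$, $\operatorname{Ext}^j(X,Z)=\operatorname{Hom}_D(X,Z[j])$, with $D$ the derived category of $R$-modules. For a module $L$, the complex $\operatorname{Hom}(A,L)$ has $\operatorname{Hom}(A^{-i},L)$ in degree $i$, with transposed differentials and no added signs; $A^*=\operatorname{Hom}(A,R)$. On the other hand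 $\operatorname{Hom}(X,Z)$, for a module $X$, is formed termwise.

We use the following facts.

\begin{itemize}
\item[(F1)] If $Z$ has bounded finitely generated cohomology vanishing in degrees $>u$, there is a quasi-isomorphism $P\to Z$ with every $P^i$ finitely generated free and $P^i=0$ for $i>u$. A quasi-isomorphism $P\to Z$ from a bounded-above complex of finitely generated free modules is called a free resolution of $Z$.
\item[(F2)] If $B$ is a bounded-above complex of free modules, then $B\otimes-$ preserves quasi-isomorphisms. (It preserves exactness of complexes: this holds for each $B^{\ge -k}$, which is bounded, and $B$ is the union of these.)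
\item[(F3)] If $I$ is a bounded-below complex of injectives, then $\operatorname{Ext}^j(X,I)=H^j(\operatorname{Hom}(X,I))$ for every module $X$.
\item[(F4)] (Matlis duality.) Let $\mathfrak m$ be a maximal ideal and let $E=E_R(R/\mathfrak m)$ be the injective hull of $R/\mathfrak m$. If $L$ is a finitely generated module killed by a power of $\mathfrak m$, then $L$ and $\operatorname{Hom}(L,E)$ have finite length, the biduality map $L\to\operatorname{Hom}(\operatorname{Hom}(L,E),E)$ is an isomorphism, and $L$ embeds in $E^q$ for some finite $q$ (it is an essential extension of its socle, a finite direct sum of copies of $R/\mathfrak m$).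
\item[(F5)] (Koszul complexes.) For $x\in R$ let $K(x)=(R\xrightarrow{x}R)$ in degrees $-1,0$, and for $x_1,\dots,x_r\in R$ let $K=K(x_1)\otimes\cdots\otimes K(x_r)$, with $K=R$ if $r=0$. This is a complex of finitely generated free modules in degrees $-r,\dots,0$, with $H^0(K)=R/(x_1,\dots,x_r)$ and $K^*\cong K[-r]$. Each $x_i$ is null-homotopic on $K$, hence kills the cohomology of $A\otimes K$ for every complex $A$.
\end{itemize}

Finally, let $L$ be a bounded complex of finitely generated free modules with $L^i=0$ for $i>u$. Then
\begin{equation}\label{eq:freebound}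
\operatorname{Ext}^j(X,L)=0\qquad\text{for all }X\in\mathcal G,\ j>u.
\end{equation}
Indeed, $\operatorname{Ext}^j(X,R[-k])=\operatorname{Ext}^{j-k}(X,R)=0$ for $j>k$, and one inducts on the number of nonzero terms of $L$ using $0\to L^{>s}\to L\to L^{\le s}\to0$.

\section{Test modules from complexes}\label{sec:test}

In Section~\ref{sec:artin} the syzygies of $E$ lay in $\mathcal G^\bot$ because $\operatorname{Ext}^j(X,E)$ vanishes for $j>0$ and free modules contribute nothing. The same argument applies to a complex, as long as we look below its cohomology.

\begin{lemma}\label{lem:complex}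
Let $Z$ be a complex with bounded finitely generated cohomology such that $H^j(Z)=0$ for $j<a$. Suppose there is an integer $b$ with $\operatorname{Ext}^j(X,Z)=0$ for all $X\in\mathcal G$ and all $j>b$. Let $P\to Z$ be a free resolution and put $C_s=\operatorname{coker}(P^{s-1}\to P^s)$. Then for every $s\le a$:
\begin{enumerate}
\item there is an exact sequence $0\to C_{s-1}\to P^s\to C_s\to0$, in which $C_{s-1}$ is identified with $\operatorname{im}(P^{s-1}\to P^s)$;
\item $C_s\in\mathcal G^\bot$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Since $H^{s-1}(P)=0$, the map $P^{s-1}\to P^s$ has kernel $\operatorname{im}(P^{s-2}\to P^{s-1})$, so it induces an isomorphism from $C_{s-1}$ onto its image. This image is the kernel of $P^s\to C_s$.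

(2) Choose $u\ge a$ with $P^i=0$ for $i>u$. Since $H^j(P)=0$ for $j<s$, the quotient complex
\[
T=(0\to C_s\to P^{s+1}\to\cdots\to P^u\to0)
\]
of $P$, with $C_s$ in degree $s$, is isomorphic to $Z$ in $D$. From $0\to P^{>s}\to T\to C_s[-s]\to0$ we get, for $X\in\mathcal G$, the exact sequence
\[
\operatorname{Ext}^j(X,Z)\to\operatorname{Ext}^{j-s}(X,C_s)\to\operatorname{Ext}^{j+1}(X,P^{>s}).
\]
The left term vanishes for $j>b$, and the right term vanishes for $j>u$ by \eqref{eq:freebound}. So $\operatorname{Ext}^i(X,C_s)=0$ for all $X\in\mathcal G$ and $i>\max(b,u)-s$. By Lemma~\ref{lem:bound}, $C_s\in\mathcal G^\bot$.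
\end{proof}

We now need complexes $Z$ to which the lemma applies. A bounded complex of injectives satisfies the uniform Ext bound automatically; what may be missing in $E$ itself is finite generation. Dualizing a Koszul complex provides both.

\paragraph{Construction.}
Let $\mathfrak m$ be a maximal ideal, $n\ge1$, and $E=E_R(R/\mathfrak m)$. Fix generators $x_1,\dots,x_r$ of $\mathfrak m^n$, let $K$ be the Koszul complex on them, and put $J=\operatorname{Hom}(K,E)$, a complex of injectives in degrees $0,\dots,r$. Since $E$ is injective, $H^i(J)=\operatorname{Hom}(H^{-i}(K),E)$. The module $H^{-i}(K)$ is finitely generated and killed by $\mathfrak m^n$, so $H^i(J)$ has finite length. For every module $X$ we have $\operatorname{Ext}^j(X,J)=H^j(\operatorname{Hom}(X,J))=0$ for $j>r$. Hence Lemma~\ref{lem:complex} applies with $a=0$ and $b=r$. Fix a free resolution $P\to J$ and let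
\[
C_s(\mathfrak m,n)=\operatorname{coker}(P^{s-1}\to P^s)\in\mathcal G^\bot\qquad(s\le0).
\]
With $C_s=C_s(\mathfrak m,n)$ there are exact sequences
\begin{equation}\label{eq:syz}
0\to C_{s-1}\to P^s\to C_s\to0\qquad(s\le0)
\end{equation}
and an inclusion
\begin{equation}\label{eq:socle}
(0:_E\mathfrak m^n)=\operatorname{Hom}(R/\mathfrak m^n,E)=H^0(J)\cong H^0(P)\subseteq C_0(\mathfrak m,n),
\end{equation}
the last step because $H^0(P)=\ker(P^0\to P^1)/\operatorname{im}(P^{-1}\to P^0)$. So $C_0(\mathfrak m,n)$ contains a copy of the part of $E$ killed by $\mathfrak m^n$, and the modules $C_s(\mathfrak m,n)$ with $s<0$ are syzygies of $C_0(\mathfrak m,n)$.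

\begin{example}
If $R$ is Artinian local and $n$ is so large that $\mathfrak m^n=0$, we may take $r=0$. Then $K=R$ and $J=E$, and if $P$ is the resolution of $E$ used in Section~\ref{sec:artin}, then $C_{s}(\mathfrak m,n)=\Omega^{-s}E$ for $s\le0$. If $R$ is a discrete valuation ring with $\mathfrak m=(x)$, we may take $J=(E\xrightarrow{x^n}E)$ in degrees $0,1$. Since $E$ is divisible, $J$ is quasi-isomorphic to $(0:_Ex^n)\cong R/(x^n)$, and we may take $P=(R\xrightarrow{x^n}R)$ in degrees $-1,0$. Then $C_0=R/(x^n)$, $C_{-1}= R$, and $C_s=0$ for $s<-1$.
\end{example}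

\section{Biduality from Ext-vanishing}\label{sec:main}

\begin{proposition}\label{prop:key}
Let $M\in\operatorname{mod}R$ satisfy $\operatorname{Ext}^1(M,R)=0$ and $\operatorname{Ext}^1(M,C_s(\mathfrak m,n))=0$ for all maximal ideals $\mathfrak m$, all $n\ge1$ and all $s\le0$. Then $\delta_M\colon M\to M^{**}$ is an isomorphism and $\operatorname{Ext}^i(M^*,R)=0$ for all $i\ge1$.
\end{proposition}

\begin{proof}
Call a finitely generated module \emph{good} if it satisfies the hypotheses imposed on $M$. The plan is to embed $M$ in a free module with good cokernel, and to iterate.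

\emph{Step 1. If $M$ is good, every map $M\to C_s(\mathfrak m,n)$ with $s\le0$ factors through a finitely generated free module.} By \eqref{eq:syz} and $\operatorname{Ext}^1(M,C_{s-1}(\mathfrak m,n))=0$, it lifts to $P^s$. It is to have $C_{s-1}$ available at every stage that we need all $s\le0$.

\emph{Step 2. If $M$ is good and $0\ne y\in M$, there is $f\in M^*$ with $f(y)\neq0$.} Choose a maximal ideal $\mathfrak m$ with $y/1\ne0$ in $M_{\mathfrak m}$. By Krull's intersection theorem $y/1\notin\mathfrak m^nM_{\mathfrak m}$ for some $n\ge1$, so $y$ has nonzero image in $M/\mathfrak m^nM$. By (F4), $M/\mathfrak m^nM$ embeds in some $E^q$ with $E=E_R(R/\mathfrak m)$, and its image lies in $(0:_E\mathfrak m^n)^q$. With \eqref{eq:socle} we obtain a map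
\[
M\to M/\mathfrak m^nM\hookrightarrow(0:_E\mathfrak m^n)^q\hookrightarrow C_0(\mathfrak m,n)^q
\]
that does not kill $y$. By Step 1, applied to its components, it factors through a finitely generated free module $L$. The image of $y$ in $L$ is nonzero, so some coordinate of $M\to L$ is the required $f$.

\emph{Step 3. If $M$ is good, there is an exact sequence $0\to M\xrightarrow{\varphi}F\to M_1\to0$ with $F$ finitely generated free and $M_1$ good.} Let $f_1,\dots,f_q$ generate $M^*$ and let $\varphi=(f_1,\dots,f_q)\colon M\to F=R^q$. It is injective by Step 2. Every element of $M^*$ is a combination of the $f_i$, so every map from $M$ to a finitely generated free module factors through $\varphi$. Let $N=R$ or $N=C_s(\mathfrak m,n)$ with $s\le 0$. By Step 1 (trivially for $N=R$), every map $M\to N$ factors through a finitely generated free module, hence through $\varphi$. Since $\operatorname{Ext}^1(F,N)=0$,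
\[
\operatorname{Ext}^1(M_1,N)=\operatorname{coker}\bigl(\operatorname{Hom}(F,N)\to\operatorname{Hom}(M,N)\bigr)=0 .
\]

\emph{Step 4. Conclusion.} Put $M_0=M$. Iterating Step 3 gives exact sequences $0\to M_i\to F^i\to M_{i+1}\to0$ for $i\ge0$, with $F^i$ finitely generated free and $\operatorname{Ext}^1(M_{i+1},R)=0$. Hence $0\to M_{i+1}^*\to(F^i)^*\to M_i^*\to0$ is exact for all $i\ge0$, and splicing shows that
\[
\cdots\to(F^1)^*\to(F^0)^*\to M^*\to0
\]
is a free resolution of $M^*$. Its dual is the complex $F^0\to F^1\to\cdots$, whose cohomology at $F^i$ is therefore $\operatorname{Ext}^i(M^*,R)$. This complex is exact at $F^i$ for $i\ge1$, so $\operatorname{Ext}^i(M^*,R)=0$ for $i\ge1$. Comparing the exact sequences $0\to M\to F^0\to F^1$ and $0\to M^{**}\to(F^0)^{**}\to(F^1)^{**}$ by means of $\delta$ shows that $\delta_M$ is an isomorphism.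
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have seen that $C_s(\mathfrak m,n)\in\mathcal G^\bot$ and $R\in\mathcal G^\bot$. If $M\in\mathcal G$, then $M\in{}^\bot(\mathcal G^\bot)$ by definition. If $M\in{}^\bot(\mathcal G^\bot)$, then $\operatorname{Ext}^i(M,R)=0$ for $i\ge1$ and $\operatorname{Ext}^1(M,C_s(\mathfrak m,n))=0$ for all $\mathfrak m,n,s$. If these two conditions hold, Proposition~\ref{prop:key} supplies conditions (i) and (iii) of the definition, and (ii) is the first of the two conditions; so $M\in\mathcal G$. Thus all three statements about $M$ are equivalent.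
\end{proof}

\section{The cotorsion pair}\label{sec:cotorsion}

We turn to Theorem~\ref{thm:cotorsion}. By definition $\operatorname{Ext}^i(\mathcal G,\mathcal G^\bot)=0$ for all $i\ge1$; this gives the inclusions $\subseteq$ in both equalities, and the word ``hereditary'' once the equalities are known. For the second equality, suppose $\operatorname{Ext}^1(X,N)=0$ for all $X\in\mathcal G$. If $X\in\mathcal G$ and $i\ge1$, let $Y\in\mathcal G$ be an $(i-1)$-st syzygy of $X$ (Lemma~\ref{lem:syz}(1)); then $\operatorname{Ext}^i(X,N)\cong\operatorname{Ext}^1(Y,N)=0$. Hence $N\in\mathcal G^\bot$.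

For the rest of the section fix $M\in\operatorname{mod}R$ with
\begin{equation}\label{eq:hyp}
\operatorname{Ext}^1(M,N)=0\quad\text{for all }N\in\mathcal G^\bot .
\end{equation}
Since $R$ and the modules $C_s(\mathfrak m,n)$ lie in $\mathcal G^\bot$, Proposition~\ref{prop:key} shows that $M$ satisfies (i) and (iii). It remains to prove (ii): $\operatorname{Ext}^i(M,R)=0$ for $i\ge1$.

In the Artinian case we pushed $\operatorname{Ext}^{j+1}(M,R)$ into $\operatorname{Ext}^1(M,U_j)$ with a cosyzygy $U_j$ of $R$. In general the role of $U_j$ will be played by a complex $V_t$ whose cohomology is bounded and finitely generated. Hypothesis \eqref{eq:hyp}, applied to the modules $C_s$ that Lemma~\ref{lem:complex} extracts from $V_t$, controls maps from $M$ into a free resolution $P$ of $V_t$. These form the complex $\operatorname{Hom}(M,P)\cong M^*\otimes P$. Since $P$ is not an injective resolution, this complex need not compute $\operatorname{Ext}(M,V_t)$; it computes the derived \emph{tensor product} of $V_t$ with $M^*$. We therefore compare the two functors. Fix a free resolution $\varepsilon\colon B\to M^*$, with $B^i=0$ for $i>0$.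 The cohomologies of $B\otimes-$ and $\operatorname{Hom}(M,-)$ agree on bounded complexes of injectives, by (i) and (iii). Both vanish in low degrees on $V_t$: the first by \eqref{eq:hyp}, the second because $V_t$ itself is zero there. Finally, $B\otimes-$ does not raise the top degree of a bounded complex. These three facts will give (ii).

\begin{lemma}\label{lem:theta}
If $I$ is a bounded complex of injective modules, then $H^j(B\otimes I)\cong H^j(\operatorname{Hom}(M,I))$ for all $j$.
\end{lemma}

\begin{proof}
Let $\theta_I\colon B\otimes I\to\operatorname{Hom}(M,I)$ be the map that is zero on $B^i\otimes I$ for $i<0$ and sends $b\otimes e$ to $(m\mapsto\varepsilon(b)(m)e)$ for $b\in B^0$. It is a chain map because $\varepsilon$ kills the image of $B^{-1}$, and it is natural in $I$. We show that it is a quasi-isomorphism. The sequence $0\to I^{>s}\to I\to I^{\le s}\to0$ is degreewise split, so it stays exact under $B\otimes-$ and $\operatorname{Hom}(M,-)$. By the five lemma and induction on the number of nonzero terms, we may assume that $I$ is a single injective module, and after a shift that it is in degree $0$.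

The complex $(B^0)^*\to(B^{-1})^*\to\cdots$ has cohomology $M^{**}$ in degree $0$ and $\operatorname{Ext}^i(M^*,R)=0$ in degrees $i\ge1$. As $\delta_M$ is an isomorphism, the sequence
\[
0\to M\to(B^0)^*\to(B^{-1})^*\to\cdots
\]
is exact, where $m\in M$ goes to $b\mapsto\varepsilon(b)(m)$. Apply the exact functor $\operatorname{Hom}(-,I)$, and identify $\operatorname{Hom}((B^i)^*,I)$ with $B^i\otimes I$ through $b\otimes e\mapsto(\phi\mapsto\phi(b)e)$, an isomorphism since $B^i$ is finitely generated free. The result is the exact sequence
\[
\cdots\to B^{-1}\otimes I\to B^0\otimes I\to\operatorname{Hom}(M,I)\to0,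
\]
whose last map is $b\otimes e\mapsto(m\mapsto\varepsilon(b)(m)e)$. This says that $\theta_I$ is a quasi-isomorphism.
\end{proof}

\begin{lemma}\label{lem:low}
If $Z$ and $a$ are as in Lemma~\ref{lem:complex}, then $H^j(B\otimes Z)=0$ for $j<a$.
\end{lemma}

\begin{proof}
Let $P\to Z$ be a free resolution and let $C_s$ be as in Lemma~\ref{lem:complex}. By (F2), used first for $B$ and then for $P$,
\[
H^j(B\otimes Z)\cong H^j(B\otimes P)\cong H^j(M^*\otimes P)\cong H^j(\operatorname{Hom}(M,P)),
\]
the last step because each $P^i$ is finitely generated free. Let $j<a$ and let $g\colon M\to P^j$ have zero composite with $P^j\to P^{j+1}$. Since $H^j(P)=0$, $g$ takes values in $\operatorname{im}(P^{j-1}\to P^j)$, which is $C_{j-1}$ by Lemma~\ref{lem:complex}(1) with $s=j$. By the same lemma there is an exact sequence $0\to C_{j-2}\to P^{j-1}\to C_{j-1}\to0$ with $C_{j-2}\in\mathcal G^\bot$. By \eqref{eq:hyp}, $\operatorname{Ext}^1(M,C_{j-2})=0$, so $g$ lifts to a map $M\to P^{j-1}$. Thus $g$ is a coboundary.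
\end{proof}

\paragraph{Construction of $V_t$.}
Fix a maximal ideal $\mathfrak m$, put $E=E_R(R/\mathfrak m)$, let $K$ be the Koszul complex on generators $x_1,\dots,x_r$ of $\mathfrak m$, and let $J=\operatorname{Hom}(K,E)$. As in Section~\ref{sec:test} (with $n=1$), $J$ is concentrated in degrees $0,\dots,r$ and has finite length cohomology. Let $Q\to J$ be a free resolution with $Q^i=0$ for $i>r$, and put
\[
W=\operatorname{Hom}(Q\otimes K,E),
\]
a complex whose terms are finite direct sums of copies of $E$, concentrated in degrees $\ge-r$. Up to Koszul factors, it is a stand-in for an injective resolution of $R$: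
\begin{equation}\label{eq:W}
W\cong K\otimes K^*\quad\text{in }D .
\end{equation}
Indeed, consider $K\to\operatorname{Hom}(J,E)\to\operatorname{Hom}(Q,E)$, where the first map is biduality and the second is induced by $Q\to J$. On cohomology the first map is the biduality map of $H^i(K)$, which is an isomorphism by (F4), since $H^i(K)$ is finitely generated and killed by $\mathfrak m$. The second is a quasi-isomorphism because $E$ is injective. Now tensor with the bounded complex of free modules $K^*$ and use $W\cong\operatorname{Hom}(Q,E)\otimes K^*$. For this last isomorphism, both sides have terms $\operatorname{Hom}(Q^p\otimes K^q,E)\cong\operatorname{Hom}(Q^p,E)\otimes(K^q)^*$ in degree $-p-q$, and with our conventions both differentials restrict on such a term to $d_Q^{\mathsf T}\otimes1+(-1)^p\,1\otimes d_K^{\mathsf T}$, where $\mathsf T$ denotes the transpose.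

For $t\ge0$ the degreewise split exact sequence $0\to Q^{\ge-t}\to Q\to Q^{<-t}\to0$ gives a degreewise split exact sequence of complexes of injectives
\begin{equation}\label{eq:VWJ}
0\to V_t\to W\to J_t\to0,\qquad V_t=\operatorname{Hom}(Q^{<-t}\otimes K,E),\quad J_t=\operatorname{Hom}(Q^{\ge-t}\otimes K,E).
\end{equation}
Here $J_t$ is bounded, with top degree at most $t+r$, and $V_t$ is concentrated in degrees $\ge t+1$. The factor $K$ in the definition of $W$ is there to make the next lemma true: $Q^{\ge-t}$ need not have finite length cohomology in its lowest degree, but all the cohomology of $Q^{\ge-t}\otimes K$ has finite length.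

\begin{lemma}\label{lem:V}
For every $t\ge0$, $V_t$ satisfies the hypotheses of Lemma~\ref{lem:complex} with $a=t+1$.
\end{lemma}

\begin{proof}
Certainly $H^j(V_t)=0$ for $j<t+1$.

\emph{Bounded finitely generated cohomology.} By \eqref{eq:W}, $W$ has the cohomology of a bounded complex of finitely generated free modules. The complex $Q^{\ge-t}\otimes K$ is itself a bounded complex of finitely generated free modules, and its cohomology is killed by $\mathfrak m$ by (F5). So its cohomology has finite length, and by (F4) so does the cohomology of $J_t$. The long exact sequence of \eqref{eq:VWJ} shows that $V_t$ has bounded finitely generated cohomology.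

\emph{Uniform Ext bound.} Let $X\in\mathcal G$. Since $K\otimes K^*$ is a complex of finitely generated free modules in degrees $[-r,r]$, \eqref{eq:W} and \eqref{eq:freebound} give $\operatorname{Ext}^j(X,W)=0$ for $j>r$. Since $J_t$ is a bounded complex of injectives in degrees $\le t+r$, $\operatorname{Ext}^j(X,J_t)=0$ for $j>t+r$. From $\operatorname{Ext}^{j-1}(X,J_t)\to\operatorname{Ext}^j(X,V_t)\to\operatorname{Ext}^j(X,W)$ we get $\operatorname{Ext}^j(X,V_t)=0$ for $j>t+r+1$, a bound independent of $X$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:cotorsion}]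
\emph{Step 1. $\operatorname{Ext}^j(M,W)=0$ for all $j>r$.} Let $j>r$ and put $t=j+1$. By Lemmas~\ref{lem:V} and~\ref{lem:low}, $H^i(B\otimes V_t)=0$ for $i\le t$. Also $H^i(\operatorname{Hom}(M,V_t))=0$ for $i\le t$, since $V_t$ is zero in these degrees. As \eqref{eq:VWJ} is degreewise split, it stays exact under $B\otimes-$ and $\operatorname{Hom}(M,-)$. Since the vanishing holds for $i=j$ and $i=j+1$, the two long exact sequences and Lemma~\ref{lem:theta} for $J_t$ give
\[
\operatorname{Ext}^j(M,W)=H^j(\operatorname{Hom}(M,W))\cong H^j(\operatorname{Hom}(M,J_t))\cong H^j(B\otimes J_t)\cong H^j(B\otimes W),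
\]
where the first equality is (F3). By \eqref{eq:W} and (F2), $H^j(B\otimes W)\cong H^j(B\otimes K\otimes K^*)$. The complex $B\otimes K\otimes K^*$ is zero in degrees $>r$, so this group vanishes.

\emph{Step 2. From $W$ to $R$.} Let $I$ be an injective resolution of $R$ and put $c=\operatorname{Hom}(M,I)$, so that $H^j(c)=\operatorname{Ext}^j(M,R)$ is finitely generated. The complex $I\otimes K\otimes K^*$ is a bounded-below complex of injectives, quasi-isomorphic to $K\otimes K^*$. As $K\otimes K^*$ is a bounded complex of finitely generated free modules, $\operatorname{Hom}(M,I\otimes K\otimes K^*)\cong c\otimes K\otimes K^*$. So by \eqref{eq:W}, (F3) and Step 1, $H^j(c\otimes K\otimes K^*)\cong\operatorname{Ext}^j(M,W)=0$ for $j>r$. Since $K^*\cong K[-r]$,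
\[
H^j(c\otimes K\otimes K)=0\qquad\text{for }j>0.
\]

\emph{Step 3. Removing the Koszul factors.} Write $K\otimes K=K(y_1)\otimes\cdots\otimes K(y_{2r})$ with all $y_i\in\mathfrak m$, and let $c_i=c\otimes K(y_1)\otimes\cdots\otimes K(y_i)$, so that $c_0=c$. For $1\le i\le 2r$ the exact sequence $0\to c_{i-1}\to c_i\to c_{i-1}[1]\to0$ yields exact sequences
\[
H^j(c_{i-1})\xrightarrow{\pm y_i}H^j(c_{i-1})\to H^j(c_i)\to H^{j+1}(c_{i-1}).
\]
By induction on $i$, all $H^j(c_i)$ are finitely generated. By Step 2, $H^j(c_{2r})_{\mathfrak m}=0$ for $j>0$. If $H^j(c_i)_{\mathfrak m}=0$ for some $j>0$ and $i\ge1$, then $y_i$ acts surjectively on the finitely generated $R_{\mathfrak m}$-module $H^j(c_{i-1})_{\mathfrak m}$, which is zero by Nakayama's lemma. Descending to $i=0$, we find $\operatorname{Ext}^j(M,R)_{\mathfrak m}=0$ for all $j>0$.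

The maximal ideal $\mathfrak m$ was arbitrary, so $\operatorname{Ext}^j(M,R)=0$ for all $j\ge1$. Thus $M$ satisfies (ii), and $M\in\mathcal G$.
\end{proof}

\begin{remark}
The proof uses hypothesis \eqref{eq:hyp} only for the following modules $N$: the ring $R$, the modules $C_s(\mathfrak m,n)$, and the cokernels $C_s$ with $s<t$ obtained from a free resolution of $V_t$ for each $\mathfrak m$ and $t$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{T} Ryo Takahashi, \emph{Remarks on modules approximated by G-projective modules}, arXiv:math/0509624 (2005).
\end{thebibliography}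

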